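# Products of five involutions in $\mathcal B(H)$

Throughout, $H$ is a complex Hilbert space of infinite dimension $\kappa=\dim H\ge\aleph_0$, not necessarily separable, and $\mathcal B(H)$ is the algebra of bounded operators on $H$. "Subspace" means closed subspace, and cardinals are identified with initial ordinals. An **involution** is an operator $S\in\mathcal B(H)$ with $S^2=1$. It need not be unitary: $\begin{pmatrix}1&t\\0&-1\end{pmatrix}$ squares to $1$ for every $t\in\mathbb C$.

How many involutions are needed to write an arbitrary invertible operator as a product? In finite dimension the determinant is an obstruction, since a product of involutions has determinant $\pm1$. In infinite dimension this obstruction is gone. Radjavi showed that seven involutions always suffice. For a scalar $z\ne0$ with $|z|\ne1$, four do not suffice for $z\cdot\mathrm{id}_H$. Clément de Seguins Pazzis, in "Products of involutions of an infinite-dimensional vector space", arXiv:1808.02224 (2018), is the source of the problem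 treated here: do five always suffice? They do, and we shall also see exactly which operators need the fifth.

## 1. Scalar operators: four factors on the unit circle, five off it

We write $A\sim B$ (*similar*) if $B=V^{-1}AV$ for a bounded invertible map $V$, possibly between two different Hilbert spaces. Conjugating each factor shows that similarity preserves the property of being a product of $k$ involutions. Two tools are used all the time.

**(T1)** For every invertible $E$, the operator $E\oplus E^{-1}$ is a product of two involutions: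
$$\begin{pmatrix}E&0\\0&E^{-1}\end{pmatrix}=\begin{pmatrix}0&E\\E^{-1}&0\end{pmatrix}\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$

**(T2)** (Rosenblum, Duke Math. J. 23 (1956).) If $\sigma(A)\cap\sigma(B)=\emptyset$, then $AY-YB=W$ has a bounded solution $Y$ for every bounded $W$.

To see this, take a cycle $\mathcal C$ in the complement of $\sigma(A)\cup\sigma(B)$ with winding number $1$ about each point of $\sigma(A)$ and $0$ about each point of $\sigma(B)$, and put $Y=\frac1{2\pi i}\oint_{\mathcal C}(\zeta-A)^{-1}W(\zeta-B)^{-1}\,d\zeta$. Since $A(\zeta-A)^{-1}=\zeta(\zeta-A)^{-1}-1$ and $(\zeta-B)^{-1}B=\zeta(\zeta-B)^{-1}-1$,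
$$AY-YB=\frac1{2\pi i}\oint_{\mathcal C}\big((\zeta-A)^{-1}W-W(\zeta-B)^{-1}\big)\,d\zeta=W-0=W .$$

The consequence we need is that triangular block operators can be made diagonal. We have
$$\begin{pmatrix}1&0\\-Y&1\end{pmatrix}\begin{pmatrix}B&0\\W&A\end{pmatrix}\begin{pmatrix}1&0\\Y&1\end{pmatrix}=\begin{pmatrix}B&0\\W+AY-YB&A\end{pmatrix},$$
so if $\sigma(A)\cap\sigma(B)=\emptyset$, solving $AY-YB=-W$ gives $\begin{pmatrix}B&0\\W&A\end{pmatrix}\sim B\oplus A$. In the same way $\begin{pmatrix}P&W\\0&Q\end{pmatrix}\sim P\oplus Q$ when $\sigma(P)\cap\sigma(Q)=\emptyset$: conjugating with $\begin{pmatrix}1&Y\\0&1\end{pmatrix}$ turns the corner into $W+PY-YQ$. Finally, the spectrum of a block triangular operator lies in the union of the spectra of its diagonal blocks, because a block triangular operator with invertible diagonal blocks is invertible.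

One more piece of notation. For block operators, $\Theta_{ij}(x)$ with $i\ne j$ denotes the identity plus the entry $x$ in place $(i,j)$; its inverse is $\Theta_{ij}(-x)$. Passing from $X$ to $\Theta_{ij}(-x)\,X\,\Theta_{ij}(x)$ means: *add (column $i$)$\cdot x$ to column $j$, then subtract $x\cdot$(row $j$) from row $i$.*

**Proposition 1 (scalars).** Let $z\in\mathbb C\setminus\{0\}$. If $|z|=1$, then $z\cdot\mathrm{id}_H$ is a product of four involutions. If $|z|\ne1$, then it is not a product of four involutions, but it is a product of five.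

**Step 1: $|z|=1$, four factors from a shift.** Write $H=\bigoplus_{k\in\mathbb Z}H_k$ with all $\dim H_k=\kappa$, and identify all $H_k$ with one space. Let $U$ be the bilateral shift $H_k\to H_{k+1}$ (acting as the identity of the common space) and $B=U^{-1}$, so $B:H_k\to H_{k-1}$. Let $S_2:H_k\to H_{-k}$ and $S_1:H_k\to H_{1-k}$ act as the identity of the common space. Both are involutions, and $S_1S_2$ sends $H_k$ to $H_{1-(-k)}=H_{k+1}$. Hence
$$U=S_1S_2,\qquad B=S_2S_1. \tag{1}$$
Now $z\cdot\mathrm{id}=U\cdot(zB)$. Let $V=\bigoplus_k z^k$, a unitary since $|z|=1$. On $H_k$ the operator $V(zB)V^{-1}$ acts as $z^{k-1}\cdot z\cdot z^{-k}=1$ followed by the shift to $H_{k-1}$, so $V(zB)V^{-1}=B$. Thus $zB\sim B$ is a product of two involutions, and $z\cdot\mathrm{id}$ is a product of four.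

**Step 2: $|z|\ne1$, four factors are too few.** Suppose $z\cdot 1=S_1S_2S_3S_4$. Put $a=S_4S_3=(S_3S_4)^{-1}$ and $b=S_1S_2$, so $b=za$. Since $S_4aS_4=S_3S_4=a^{-1}$ and $S_1bS_1=S_2S_1=b^{-1}$, both $\sigma(a)$ and $\sigma(b)=z\sigma(a)$ are invariant under $\mu\mapsto\mu^{-1}$. If $\mu\in\sigma(a)$, then successively
$$z\mu\in\sigma(b),\qquad (z\mu)^{-1}\in\sigma(b),\qquad z^{-2}\mu^{-1}\in\sigma(a),\qquad z^2\mu\in\sigma(a).$$
So $z^{2k}\mu\in\sigma(a)$ for all $k\ge0$. But $\sigma(a)$ is a nonempty compact subset of $\mathbb C\setminus\{0\}$, which forces $|z|=1$.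

**Step 3: $|z|\neq1$, using the fifth factor to leave the scalars.** The inverse of a product of five involutions is again one, so we may assume $|z|>1$. Let $S$ be self-adjoint and unitary with both eigenspaces (for $\pm1$) of dimension $\kappa$. As $z\cdot\mathrm{id}=(zS)S$, it is enough to write $zS$ as a product of four involutions. Let $\mathcal K$ be a space of dimension $\kappa$. Then $zS$ is unitarily equivalent to $z\oplus(-z)$ on $\mathcal K\oplus\mathcal K$, and the scalar matrices $\operatorname{diag}(z,-z)$ and $\begin{pmatrix}0&z^2\\1&0\end{pmatrix}$ are similar, having the same two distinct eigenvalues. So $zS\sim X:=\begin{pmatrix}0&m\\1&0\end{pmatrix}$ with $m=z^2$.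

**Step 4: a triangular factorization with a free parameter.** For any invertible $Z\in\mathcal B(\mathcal K)$ put $G=-Z^{-1}m$. Conjugating, $\Theta_{12}(Z)X\Theta_{12}(-Z)$ equals
$$X'=\begin{pmatrix}Z&m-Z^2\\1&-Z\end{pmatrix}=\begin{pmatrix}1&0\\Z^{-1}&1\end{pmatrix}\begin{pmatrix}Z&0\\0&G\end{pmatrix}\begin{pmatrix}1&Z^{-1}(m-Z^2)\\0&1\end{pmatrix};$$
the $(2,2)$ entry on the right is $Z^{-1}m-Z+G=-Z$. Now split the diagonal: if $Z=\alpha_1\gamma_1$ and $G=\alpha_2\gamma_2$, then $X'=AC$ with $A=\begin{pmatrix}\alpha_1&0\\ *&\alpha_2\end{pmatrix}$ and $C=\begin{pmatrix}\gamma_1&*\\0&\gamma_2\end{pmatrix}$. The relation between $Z$ and $G$ becomes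
$$\alpha_1\gamma_1\alpha_2\gamma_2=\omega:=-m .$$
If $\sigma(\alpha_1)\cap\sigma(\alpha_2)=\emptyset=\sigma(\gamma_1)\cap\sigma(\gamma_2)$, then (T2) removes the starred entries up to similarity. If moreover $\alpha_1\oplus\alpha_2$ and $\gamma_1\oplus\gamma_2$ are each similar to some $E\oplus E^{-1}$, then (T1) makes $A$ and $C$ products of two involutions each, and we are done.

**Step 5: choosing the four diagonal operators.** Everything will be diagonal. The tempting choice is $\gamma_1=y$, $\gamma_2=y^{-1}$ scalar. Then $\alpha_1\alpha_2=\omega$. If the entries of $\alpha_1,\alpha_2$ on a basis $(a_k)$ are $x_k,x_k'$ with $x_kx_k'=\omega$ and we pair $x_k$ with $x'_{k+1}=x_k^{-1}$, then $x_{k+1}=\omega/x_{k+1}'=\omega x_k$, so $x_k=\omega^kx_0$. This is unbounded, as $|\omega|=|z|^2>1$. The way out is to let the products $\gamma_1\gamma_2$ take two values, so that the factor by which the chain is multiplied is sometimes large and sometimes small.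

Let $\Omega=|z|^2=|\omega|>1$ and $N>\Omega^3$. Let $\mathcal K$ have orthonormal basis $(a_k^\iota)_{k\in\mathbb Z,\iota\in I}$ with $|I|=\kappa$. On $a_k^\iota$ let $\gamma_1,\gamma_2$ have eigenvalues
$$(y_k,y_k')=(N\Omega^2,N^{-1})\ \text{ if }4\nmid k,\qquad (y_k,y'_k)=(N,N^{-1}\Omega^{-2})\ \text{ if }4\mid k .$$
Their product $\varepsilon_k=y_ky_k'$ is $\Omega^2$ or $\Omega^{-2}$. The eigenvalues of $\gamma_1\oplus\gamma_2$ are $N\Omega^2,N$ and $N^{-1}\Omega^{-2},N^{-1}$, each with multiplicity $\kappa$, so $\gamma_1\oplus\gamma_2$ is unitarily equivalent to an $E\oplus E^{-1}$. Put $\rho_k=\omega/\varepsilon_k$; then $|\rho_k|=\Omega^{-1}$ if $4\nmid k$ and $|\rho_k|=\Omega^3$ if $4\mid k$. Define $\pi_0=1$ and $\pi_k=\rho_k\pi_{k-1}$ for all $k\in\mathbb Z$. The moduli $|\pi_0|,|\pi_1|,|\pi_2|,|\pi_3|,|\pi_4|$ are $1,\Omega^{-1},\Omega^{-2},\Omega^{-3},1$, and they repeat with period four. On $a_k^\iota$ let $\alpha_1,\alpha_2$ have eigenvalues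
$$x_k=N\pi_k,\qquad x_k'=\frac1{N\pi_{k-1}},\qquad x_kx_k'=\rho_k .$$
Pairing $a_k^\iota$ in the first copy of $\mathcal K$ with $a_{k+1}^\iota$ in the second shows that $\alpha_1\oplus\alpha_2$ is unitarily equivalent to an $E\oplus E^{-1}$. We have $x_ky_kx'_ky'_k=\rho_k\varepsilon_k=\omega$. Finally $\sigma(\alpha_1)\subset\{|\zeta|\ge N\Omega^{-3}\}$ and $\sigma(\alpha_2)\subset\{|\zeta|\le N^{-1}\Omega^3\}$ are disjoint as $N>\Omega^3$, and $\sigma(\gamma_1)\subset\{|\zeta|\ge N\}$, $\sigma(\gamma_2)\subset\{|\zeta|\le N^{-1}\}$ are disjoint. So $zS$ is a product of four involutions. $\square$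

What changes for an arbitrary invertible $T$? Three things.

* The obstruction in Step 2 used only spectra, so it should survive perturbations by operators that are "small" in a suitable ideal.
* In Step 3 we knew a block matrix for $zS$ whose first column is $(0,1)^T$. For a general operator we must find such a column, and we can only expect it on part of the space. A third block with an uncontrolled operator $f$ will appear.
* In Step 1, adding an operator of the ideal to the scalar spoils the exact similarity $zB\sim B$.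

## 2. The ideal $\mathcal J$ and the two theorems

Let $\mathcal J_0$ be the set of $A\in\mathcal B(H)$ with $\dim\overline{\operatorname{ran}A}<\kappa$, and let $\mathcal J$ be its norm closure.

$\mathcal J_0$ is a two-sided self-adjoint ideal. For sums, $\overline{\operatorname{ran}(A+A')}$ lies in the closed span of two spaces of dimension $<\kappa$, which has dimension $<\kappa$ because $\kappa$ is infinite. Next, $\operatorname{ran}(AC)\subset\operatorname{ran}A$, and $\overline{\operatorname{ran}(CA)}$ is the closed span of the image under $C$ of an orthonormal basis of $\overline{\operatorname{ran}A}$. By the polar decomposition, $\dim\overline{\operatorname{ran}A^*}=\dim(\ker A)^\perp=\dim\overline{\operatorname{ran}A}$. Hence $\mathcal J$ is a closed two-sided ideal.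

*Examples.* If $H$ is separable, $\mathcal J_0$ is the set of finite-rank operators and $\mathcal J$ is the ideal of compact operators. If $\kappa=\aleph_1$, a projection onto a separable infinite-dimensional subspace is in $\mathcal J_0$ although it is not compact.

**(F)** *If $P$ is an orthogonal projection with $\dim PH=\kappa$, then $P\notin\mathcal J$. In particular $1\notin\mathcal J$.*

Let $A\in\mathcal J_0$. Then $\dim(\ker A)^\perp<\kappa$. A vector $x\in PH$ lies in $\ker A$ if and only if $x\perp(\ker A)^\perp$, that is, $x\perp P(\ker A)^\perp$. The closure of $P(\ker A)^\perp$ has dimension $<\kappa=\dim PH$, so there is a unit vector $x\in PH\cap\ker A$. Then $(P-A)x=x$ and $\|P-A\|\ge1$. So $P$ has distance at least $1$ from $\mathcal J_0$.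

Two consequences: an invertible operator is never in $\mathcal J$, since otherwise $1\in\mathcal J$; and if $T=\lambda+K$ with $K\in\mathcal J$, then $\lambda$ is determined by $T$.

**Theorem 2.** Every invertible $T\in\mathcal B(H)$ is a product of five involutions, and one of them can be taken self-adjoint and unitary.

**Theorem 3.** An invertible $T\in\mathcal B(H)$ is a product of four involutions if and only if it is not of the form $\lambda\,\mathrm{id}+K$ with $K\in\mathcal J$ and $|\lambda|\ne1$. (For separable $H$: if and only if $T$ is not a scalar of modulus $\ne1$ plus a compact operator.)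

By Proposition 1, five is optimal in Theorem 2. Theorem 3 is the conjunction of three statements about an invertible $T$:

* **(A)** if $T\notin\mathbb C1+\mathcal J$, then $T$ is a product of four involutions;
* **(B)** if $T=\lambda+K$ with $K\in\mathcal J$ and $|\lambda|=1$, then $T$ is a product of four involutions;
* **(C)** if $T=\lambda+K$ with $K\in\mathcal J$ and $|\lambda|\ne1$, then $T$ is not a product of four involutions.

**(A) implies Theorem 2.** This is Step 3 of Section 1 again: multiply by a symmetry to leave $\mathbb C1+\mathcal J$. If $T\notin\mathbb C1+\mathcal J$, apply (A) and add the factor $\mathrm{id}$. Otherwise $T=\lambda+K$ with $K\in\mathcal J$, and $\lambda\ne0$ because $T$ is invertible. Let $S=S^*=S^{-1}$ have both eigenspaces of dimension $\kappa$. Suppose $TS-\mu\in\mathcal J$ for some $\mu\in\mathbb C$. As $TS=\lambda S+KS$, also $\lambda S-\mu\in\mathcal J$. This operator acts as the scalars $\lambda-\mu$ and $-\lambda-\mu$ on the two eigenspaces, and these are not both $0$.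 Multiplying by the projection onto an eigenspace where the scalar is nonzero, and dividing by that scalar, we find a projection of rank $\kappa$ in $\mathcal J$, contradicting (F). So $TS\notin\mathbb C1+\mathcal J$. By (A), $TS$ is a product of four involutions, and $T=(TS)S$ is a product of five. $\square$

## 3. The spectral obstruction modulo $\mathcal J$: proof of (C)

The aim is to repeat Step 2 of Section 1 in the unital Banach algebra $\mathcal B(H)/\mathcal J$, which is nonzero by (F). Let $T=\lambda+K$ be invertible with $K\in\mathcal J$; then $\lambda\neq0$. Suppose $T=S_1S_2S_3S_4$. Denote images in the quotient by the same letters. There $\lambda\cdot1=S_1S_2S_3S_4$, so $b:=S_1S_2=\lambda a$ with $a:=S_4S_3$. As before, $S_4aS_4=a^{-1}$ and $S_1bS_1=b^{-1}$, so $\sigma(a)$ and $\sigma(b)=\lambda\sigma(a)$ are invariant under $\mu\mapsto\mu^{-1}$. They are nonempty compact subsets of $\mathbb C\setminus\{0\}$. If $\mu\in\sigma(a)$, then $\lambda\mu\in\sigma(b)$, so $(\lambda\mu)^{-1}\in\sigma(b)$, so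 $\lambda^{-2}\mu^{-1}\in\sigma(a)$, so $\lambda^2\mu\in\sigma(a)$. Iterating, $\lambda^{2k}\mu\in\sigma(a)$ for all $k\ge0$, which forces $|\lambda|=1$. $\square$

## 4. Operators with first block column $(0,1,0)^T$

Now comes the replacement for the matrix $\begin{pmatrix}0&m\\1&0\end{pmatrix}$ of Section 1, with a third block.

**Proposition 4.** Let $|\mathcal A|=\kappa$, $\mathcal K=\ell^2(\mathcal A)$ and $\dim R=\kappa$. Let $X$ be an invertible operator on $\mathcal K\oplus\mathcal K\oplus R$ whose first block column is $(0,1,0)^T$, and suppose that the $(2,1)$ block $n$ of $X^{-1}$ is an invertible diagonal operator on $\ell^2(\mathcal A)$. Then $X$ is a product of four involutions.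

*Example.* $X=\begin{pmatrix}0&m&0\\1&0&0\\0&0&f\end{pmatrix}$ with $m$ diagonal and $m,f$ invertible: here $X^{-1}=\begin{pmatrix}0&1&0\\m^{-1}&0&0\\0&0&f^{-1}\end{pmatrix}$, so $n=m^{-1}$.

**Step 1: a normal form.** The purpose is to show that $X$ resembles the example: we clear the $(1,3)$ entry and find that the $(1,2)$ entry becomes $n^{-1}$. Write
$$X=\begin{pmatrix}0&a&b\\1&c&d\\0&e&f\end{pmatrix},\qquad M=\begin{pmatrix}a&b\\e&f\end{pmatrix}.$$
Subtracting (column 1)$\cdot c$ from column 2 and (column 1)$\cdot d$ from column 3 turns $X$ into $\begin{pmatrix}0&a&b\\1&0&0\\0&e&f\end{pmatrix}$, which is still invertible; so $M$ is invertible. Let $(p,n,q)^T$ be the first column of $X^{-1}$. Rows 1 and 3 of $XX^{-1}=1$ give $an+bq=1$ and $en+fq=0$, that is, $M\begin{pmatrix}n\\q\end{pmatrix}=\begin{pmatrix}1\\0\end{pmatrix}$. Hence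
$$M^{-1}=\begin{pmatrix}n&r\\q&s\end{pmatrix}\quad\text{for some }r,s .$$

We claim that $f$ is invertible with inverse $s-qn^{-1}r$. From $MM^{-1}=1$ we have $fq=-en$ and $er+fs=1$, so
$$f(s-qn^{-1}r)=fs+en\,n^{-1}r=fs+er=1 .$$
From $M^{-1}M=1$ we have $na+re=1$, $nb+rf=0$ and $qb+sf=1$, so
$$(s-qn^{-1}r)f=sf-qn^{-1}rf=sf+qn^{-1}nb=sf+qb=1 .$$
Moreover, put $m:=a-bf^{-1}e$. Since $nb=-rf$, we get $nm=na-nbf^{-1}e=na+re=1$, and as $n$ is invertible, $m=n^{-1}$.

Now conjugate with $\Theta_{13}(x)$, $x=bf^{-1}$. Adding (column 1)$\cdot x$ to column 3 makes it $(b,d+x,f)^T$. Subtracting $x\cdot$(row 3) from row 1 turns row 1 into $(0,a-xe,b-xf)=(0,m,0)$. So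
$$X\sim\begin{pmatrix}0&m&0\\1&c&d'\\0&e&f\end{pmatrix},\qquad m=n^{-1},\quad d'=d+x,\quad f\text{ invertible}. \tag{2}$$

**Step 2: the triangular factorization.** This is Step 4 of Section 1 with a third block. Let $Z\in\mathcal B(\mathcal K)$ be invertible and $G=-Z^{-1}m$. Conjugate (2) with $\Theta_{12}(-Z)$: subtracting (column 1)$\cdot Z$ from column 2 makes it $(m,c-Z,e)^T$; adding $Z\cdot$(row 2) to row 1 gives
$$X\sim X':=\begin{pmatrix}Z&m+Zc-Z^2&Zd'\\1&c-Z&d'\\0&e&f\end{pmatrix}
=\begin{pmatrix}1&0&0\\Z^{-1}&1&0\\0&eG^{-1}&1\end{pmatrix}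
\begin{pmatrix}Z&0&0\\0&G&0\\0&0&f\end{pmatrix}
\begin{pmatrix}1&Z^{-1}(m+Zc-Z^2)&d'\\0&1&0\\0&0&1\end{pmatrix}.$$
To check the last equality, the product of the second and third factors has rows $(Z,\,m+Zc-Z^2,\,Zd')$, $(0,G,0)$, $(0,0,f)$. Multiplying by the first factor keeps row 1, makes row 2 equal to $(1,\ Z^{-1}m+c-Z+G,\ d')=(1,c-Z,d')$, and makes row 3 equal to $(0,e,f)$.

Suppose invertible $\alpha_i,\gamma_i$ satisfy
$$\alpha_1\gamma_1\alpha_2\gamma_2=-m,\qquad \alpha_3\gamma_3=f. \tag{3}$$
Put $Z:=\alpha_1\gamma_1$. Then $G=-Z^{-1}m=\alpha_2\gamma_2$, and splitting the middle factor as $(\alpha_1\oplus\alpha_2\oplus\alpha_3)(\gamma_1\oplus\gamma_2\oplus\gamma_3)$ gives $X'=AC$ with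
$$A=\begin{pmatrix}\alpha_1&0&0\\ *&\alpha_2&0\\0&*&\alpha_3\end{pmatrix},\qquad C=\begin{pmatrix}\gamma_1&*&*\\0&\gamma_2&0\\0&0&\gamma_3\end{pmatrix}.$$
If the $\sigma(\alpha_i)$ are pairwise disjoint, two applications of (T2) give $A\sim\alpha_1\oplus\alpha_2\oplus\alpha_3$: first diagonalize the upper left $2\times2$ corner, whose spectrum lies in $\sigma(\alpha_1)\cup\sigma(\alpha_2)$ and so is disjoint from $\sigma(\alpha_3)$, to split off $\alpha_3$. If $\sigma(\gamma_1)\cap(\sigma(\gamma_2)\cup\sigma(\gamma_3))=\emptyset$, then (T2) with the blocks $\gamma_1$ and $\gamma_2\oplus\gamma_3$ gives $C\sim\gamma_1\oplus\gamma_2\oplus\gamma_3$. So, by (T1), it remains to choose $\alpha_i,\gamma_i$ satisfying (3) and these disjointness conditions, with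
$$\alpha_1\oplus\alpha_2\oplus\alpha_3\ \text{ and }\ \gamma_1\oplus\gamma_2\oplus\gamma_3\ \text{ each similar to some }E\oplus E^{-1}. \tag{4}$$

**Where the scalar recipe stops.** The natural attempt is to take $\alpha_3=N$ a large scalar, $\gamma_3=N^{-1}f$, and $\gamma_1,\gamma_2$ diagonal with finitely many values, as in Section 1. With $N>\|f\|$ this cannot work once $\sigma(f)$ is infinite. By (4) the spectrum of $\gamma_1\oplus\gamma_2\oplus\gamma_3$ is invariant under inversion. The inverses of the points of $\sigma(\gamma_3)=N^{-1}\sigma(f)$ have modulus $>1$, so they are not in $\sigma(\gamma_3)$, and they would all have to lie in the finite set $\sigma(\gamma_1)\cup\sigma(\gamma_2)$. So $\gamma_1$ has to contain a copy of $f^{-1}$, up to a scalar, to balance $\gamma_3$. Then the first equation in (3), whose right side is diagonal, suggests cancelling this $f^{-1}$ by a copy of $f$ in $\gamma_2$. But that copy of $f$ has to be balanced as well: two copies of $f$ now face one copy of $f^{-1}$. With finitely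 many copies there is always one too many. With *infinitely many* copies of $f^{-1}$ in $\gamma_1$ and of $f$ in $\gamma_2$, the one extra copy in $\gamma_3$ is absorbed. The extra eigenvalues $N$ in $\alpha_3$ are absorbed similarly, by replacing the two-sided chains of Section 1 with one-sided chains that start in $R$.

**Step 3: the data.** We set up the values of $\gamma_1\gamma_2$ and arrange the basis of $\mathcal K$ in bounded chains. Put $\omega:=-m=-n^{-1}=\operatorname{diag}(\omega_a)_{a\in\mathcal A}$. Fix $\Omega>1$ with $\Omega^{-1}\le|\omega_a|\le\Omega$ for all $a$, and fix $N>\max(\Omega^7,\|f\|)$. Partition $\mathcal A=\bigsqcup_{i\ge1}\mathcal A_i$ with all $|\mathcal A_i|=\kappa$, put $\mathcal K_i=\ell^2(\mathcal A_i)$, and let $D_i\in\mathcal B(\mathcal K_i)$ be unitarily equivalent to $f$; this is possible as $\dim\mathcal K_i=\kappa=\dim R$. Let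
$$(y_i,y_i')=(N\Omega^2,N^{-1})\ (i\text{ even}),\qquad (y_i,y_i')=(N,N^{-1}\Omega^{-2})\ (i\text{ odd}).$$
So $\varepsilon_i:=y_iy_i'$ is $\Omega^2$ for $i$ even and $\Omega^{-2}$ for $i$ odd. For $a\in\mathcal A_i$ let $\rho(a)=\omega_a/\varepsilon_i$. With $\mathcal A^-=\bigcup_{i\text{ even}}\mathcal A_i$ and $\mathcal A^+=\bigcup_{i\text{ odd}}\mathcal A_i$,
$$|\rho(a)|\in[\Omega^{-3},\Omega^{-1}]\ \ (a\in\mathcal A^-),\qquad |\rho(a)|\in[\Omega,\Omega^3]\ \ (a\in\mathcal A^+).$$

Let $I$ index an orthonormal basis of $R$, so $|I|=\kappa$. As $\kappa\aleph_0=\kappa$, we can partition $\mathcal A^-=\bigsqcup_{\iota\in I}\{p_1^\iota,p_2^\iota,\dots\}$ and $\mathcal A^+=\bigsqcup_{\iota\in I}\{q_1^\iota,q_2^\iota,\dots\}$ into infinite sequences without repetition. For fixed $\iota$, merge the two sequences into one sequence $a_1,a_2,\dots$ by a greedy rule. Let $\pi_0=1$ and $\pi_k=\rho(a_1)\cdots\rho(a_k)$; let $a_k$ be the next unused $p$ if $|\pi_{k-1}|\ge\Omega^{-4}$, and the next unused $q$ otherwise. We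 claim
$$\Omega^{-7}\le|\pi_k|\le\Omega^{-1}\qquad(k\ge1). \tag{5}$$
For $k=1$ a $p$ is used, and $|\pi_1|\in[\Omega^{-3},\Omega^{-1}]$. For $k\ge2$ assume (5) for $k-1$. If a $p$ is used, then $|\pi_{k-1}|\ge\Omega^{-4}$, so $|\pi_k|\ge\Omega^{-4}\Omega^{-3}=\Omega^{-7}$, and $|\pi_k|\le\Omega^{-1}|\pi_{k-1}|\le\Omega^{-1}$. If a $q$ is used, then $|\pi_{k-1}|<\Omega^{-4}$, so $|\pi_k|<\Omega^{-4}\Omega^3=\Omega^{-1}$, and $|\pi_k|\ge|\pi_{k-1}|\ge\Omega^{-7}$. This proves (5).

Each $p$-step shrinks $|\pi|$ by a factor $\le\Omega^{-1}$, so an unbroken run of $p$-steps must end, since $|\pi|$ falls below $\Omega^{-4}$. Each $q$-step enlarges $|\pi|$ by a factor $\ge\Omega$, so an unbroken run of $q$-steps must end too. Hence both kinds occur infinitely often and every $p$ and $q$ is used exactly once. Doing this for each $\iota$, we obtain an enumeration $\{a_k^\iota\}_{\iota\in I,\,k\ge1}$ of $\mathcal A$ without repetition, with products $\pi_k^\iota$ satisfying (5) and $\pi_0^\iota=1$.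

**Step 4: the $\alpha$'s.** Let $\alpha_1=\operatorname{diag}(x_a)$, $\alpha_2=\operatorname{diag}(x_a')$, $\alpha_3=N\cdot1_R$ with
$$x_{a_k^\iota}=N\pi_k^\iota,\qquad x'_{a_k^\iota}=\frac1{N\pi_{k-1}^\iota},\qquad\text{so that }x_ax_a'=\rho(a).$$
By (5) and $\pi_0^\iota=1$,
$$\sigma(\alpha_1)\subset\{N\Omega^{-7}\le|\zeta|\le N\Omega^{-1}\},\quad\sigma(\alpha_2)\subset\{N^{-1}\le|\zeta|\le N^{-1}\Omega^7\},\quad\sigma(\alpha_3)=\{N\}.$$
These are pairwise disjoint: $N^{-1}\Omega^7<1<N\Omega^{-7}$ because $N>\Omega^7$, and $N\Omega^{-1}<N$.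

The operator $\alpha_1\oplus\alpha_2\oplus\alpha_3$ is diagonal in an orthonormal basis, which we pair off. For $k\ge1$, pair $a_k^\iota$ in the first $\mathcal K$ (eigenvalue $N\pi_k^\iota$) with $a_{k+1}^\iota$ in the second $\mathcal K$ (eigenvalue $1/(N\pi_k^\iota)$). Pair the basis vector $\iota$ of $R$ (eigenvalue $N$) with $a_1^\iota$ in the second $\mathcal K$ (eigenvalue $1/N$). Every basis vector is used exactly once, so $\alpha_1\oplus\alpha_2\oplus\alpha_3$ is unitarily equivalent to $E\oplus E^{-1}$ with $E$ diagonal.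

**Step 5: the $\gamma$'s.** The diagonal operators $\alpha_1,\alpha_2$ preserve each $\mathcal K_i$. Let
$$\gamma_1=\bigoplus_iy_iD_i^{-1},\qquad\gamma_2=\alpha_2^{-1}\Big(\bigoplus_iy_i'D_i\Big)\alpha_2,\qquad\gamma_3=N^{-1}f .$$
Then $\alpha_3\gamma_3=f$. The conjugation by $\alpha_2$ is there to make the $D_i$ cancel: on $\mathcal K_i$,
$$\alpha_1\gamma_1\alpha_2\gamma_2=\alpha_1\,y_iD_i^{-1}\,y_i'D_i\,\alpha_2=\varepsilon_i\alpha_1\alpha_2=\operatorname{diag}(\varepsilon_i\rho(a))=\omega|_{\mathcal K_i}.$$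
So (3) holds. Since $y_i\ge N$, $\|\gamma_1^{-1}\|\le\|f\|/N$ and $\sigma(\gamma_1)\subset\{|\zeta|\ge N/\|f\|\}$. Since $y_i'\le N^{-1}$ and $\gamma_2\sim\bigoplus_iy_i'D_i$, we have $\sigma(\gamma_2)\cup\sigma(\gamma_3)\subset\{|\zeta|\le\|f\|/N\}$. These sets are disjoint because $\|f\|<N$. Finally, with $Y^{(\infty)}$ denoting a countably infinite direct sum of copies of $Y$,
$$\gamma_2\oplus\gamma_3\sim(N^{-1}f)^{(\infty)}\oplus(N^{-1}\Omega^{-2}f)^{(\infty)}=:E,$$
where the even $i$ and $\gamma_3$ together give the first summand (infinitely many copies plus one), and the odd $i$ give the second. Likewise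
$$\gamma_1\sim(Nf^{-1})^{(\infty)}\oplus(N\Omega^2f^{-1})^{(\infty)}=E^{-1},$$
from the odd and the even $i$ respectively. So $\gamma_1\oplus\gamma_2\oplus\gamma_3\sim E^{-1}\oplus E$, and (4) holds. By Step 2, $A$ and $C$ are products of two involutions each, and $X\sim AC$ is a product of four. $\square$

## 5. Finding the column $(0,1,0)^T$ in $T\notin\mathbb C1+\mathcal J$: proof of (A)

A first block column of the form $(s,1,0)^T$ requires many vectors $e$ that $T$ moves off their own line by a uniform amount.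

**Lemma 5.** If $T\in\mathcal B(H)$ and $T\notin\mathbb C1+\mathcal J$, there is $\delta>0$ such that every $F^\perp$ with $\dim F<\kappa$ contains a unit vector $e$ with $\|Te-\langle Te,e\rangle e\|\ge\delta$.

*Example.* Take $T=S$ self-adjoint and unitary with both eigenspaces of dimension $\kappa$. As in the proof of (F), $F^\perp$ contains unit vectors $e_\pm$ of both eigenspaces. For $e=(e_++e_-)/\sqrt2$ we have $Se=(e_+-e_-)/\sqrt2\perp e$, so $\delta=1$ works.

*Proof.* Suppose not. Then for every $k\ge1$, with $\epsilon=1/k$, there is $F$ with $\dim F<\kappa$ such that, for $G=F^\perp$ and $s(e)=\langle Te,e\rangle$, we have $\|Te-s(e)e\|<\epsilon$ for all unit vectors $e\in G$. We show that $s$ is almost constant. Let $e,e'\in G$ be orthonormal, $x=(e+e')/\sqrt2$ and $t=s(x)$. Then $Tx$ is within $2\epsilon/\sqrt2=\sqrt2\,\epsilon$ of $(s(e)e+s(e')e')/\sqrt2$, and within $\epsilon$ of $tx$. So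
$$\tfrac1{\sqrt2}\big\|(s(e)-t)e+(s(e')-t)e'\big\|\le(1+\sqrt2)\epsilon,$$
and $|s(e)-t|$, $|s(e')-t|$ are at most $\sqrt2(1+\sqrt2)\epsilon$. Therefore $|s(e)-s(e')|\le(4+2\sqrt2)\epsilon\le7\epsilon$. For arbitrary unit vectors $e,e'\in G$, compare both with a unit vector of $G$ orthogonal to both ($\dim G=\kappa$ is infinite): $|s(e)-s(e')|\le14\epsilon$. Fix a unit vector $e_0\in G$ and put $\lambda_k=s(e_0)$. For unit $e\in G$, $\|(T-\lambda_k)e\|\le\epsilon+14\epsilon$, so $\|(T-\lambda_k)P_G\|\le15\epsilon$. As $(T-\lambda_k)P_F\in\mathcal J_0$ and $P_F+P_G=1$, the distance of $T-\lambda_k$ from $\mathcal J_0$ is at most $15/k$. Since $|\lambda_k|\le\|T\|$, a subsequence of $(\lambda_k)$ converges to some $\lambda$, and then $T-\lambda\in\mathcal J$, a contradiction. $\square$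

Now let $T$ be invertible with $T\notin\mathbb C1+\mathcal J$, and take $\delta$ from Lemma 5.

**Step 1: many orthogonal pieces.** We want $\kappa$ good vectors that do not interfere with each other under $T$ and $T^{-1}$. By transfinite induction choose unit vectors $e_\alpha$ $(\alpha<\kappa)$ with $\|Te_\alpha-\langle Te_\alpha,e_\alpha\rangle e_\alpha\|\ge\delta$ and
$$e_\alpha\perp B_1^*B_2e_\beta\qquad\text{for all }\beta<\alpha\text{ and }B_1,B_2\in\{1,T,T^{-1}\}.$$
At stage $\alpha$ the forbidden vectors are at most $9|\alpha|$ in number. Their closed span is finite-dimensional if $\kappa=\aleph_0$, and otherwise has dimension at most $\max(\aleph_0,|\alpha|)<\kappa$; so Lemma 5 applies. The condition says $\langle B_1e_\alpha,B_2e_\beta\rangle=0$, so the spaces $\mathcal M_\alpha:=\operatorname{span}(e_\alpha,Te_\alpha,T^{-1}e_\alpha)$ are mutually orthogonal. Write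
$$Te_\alpha=s_\alpha e_\alpha+v_\alpha,\qquad T^{-1}e_\alpha=c_\alpha e_\alpha+w_\alpha,\qquad w_\alpha=n_\alpha v_\alpha+q_\alpha,$$
with $v_\alpha,w_\alpha\perp e_\alpha$ and $q_\alpha\perp e_\alpha,v_\alpha$. All these vectors lie in $\mathcal M_\alpha$, and $\delta\le\|v_\alpha\|\le\|T\|$, $\|w_\alpha\|\le\|T^{-1}\|$.

**Step 2: $w_\alpha$ is bounded below.** This is needed because Proposition 4 asks for control of a block of the inverse. Apply $T$ to $T^{-1}e_\alpha=c_\alpha e_\alpha+w_\alpha$: $e_\alpha=c_\alpha(s_\alpha e_\alpha+v_\alpha)+Tw_\alpha$. Projecting onto $e_\alpha^\perp$ shows $|c_\alpha|\,\|v_\alpha\|\le\|T\|\,\|w_\alpha\|$, so $|c_\alpha|\le\|T\|\,\|w_\alpha\|/\delta$. Hence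
$$\|T\|^{-2}\le\|T^{-1}e_\alpha\|^2=|c_\alpha|^2+\|w_\alpha\|^2\le\|w_\alpha\|^2\big(1+\|T\|^2/\delta^2\big),$$
that is, $\|w_\alpha\|\ge\delta':=\|T\|^{-1}(1+\|T\|^2/\delta^2)^{-1/2}$. As $\|w_\alpha\|^2=|n_\alpha|^2\|v_\alpha\|^2+\|q_\alpha\|^2$, for each $\alpha$ we have
$$\text{(i) }|n_\alpha|\,\|v_\alpha\|\ge\delta'/\sqrt2\qquad\text{or}\qquad\text{(ii) }\|q_\alpha\|\ge\delta'/\sqrt2 .$$
One of the two alternatives holds on a set $\Lambda$ of cardinality $\kappa$. Split $\Lambda=\mathcal A\sqcup\mathcal A'$ with $|\mathcal A|=|\mathcal A'|=\kappa$; the second half is kept in reserve so that the third block is large.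

**Step 3: block coordinates.** Let $L$ and $U$ be the closed spans of $\{e_\alpha\}_{\alpha\in\mathcal A}$ and $\{v_\alpha\}_{\alpha\in\mathcal A}$. They are orthogonal. Let $R=(L\oplus U)^\perp$. It contains $e_\beta$ for all $\beta\in\mathcal A'$, so $\dim R=\kappa$. With $\mathcal K=\ell^2(\mathcal A)$, the map
$$\mathcal K\oplus\mathcal K\oplus R\to H,\qquad(\xi,\eta,r)\mapsto\sum_\alpha\xi_\alpha e_\alpha+\sum_\alpha\eta_\alpha v_\alpha+r$$
is bounded and invertible, because the $v_\alpha$ are orthogonal with norms in $[\delta,\|T\|]$. In these coordinates the first block column of $T$ is $(s,1,0)^T$, by $Te_\alpha=s_\alpha e_\alpha+v_\alpha$, and that of $T^{-1}$ is $(c,n,q)^T$. Here $s,c,n$ are diagonal and bounded (for $n$: $|n_\alpha|\le\|T^{-1}\|/\delta$), and $q$ maps the $\alpha$-th basis vector to $q_\alpha$. Note $q_\alpha\in R$: it is orthogonal to $e_\alpha,v_\alpha$ by definition and to the other $\mathcal M_\beta$ because it lies in $\mathcal M_\alpha$.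

**Step 4: reaching the hypotheses of Proposition 4.** First conjugate with $\Theta_{12}(s)$. Column 1 is not changed by the column operation, and subtracting $s\cdot$(row 2) from row 1 changes the two first columns to
$$(0,1,0)^T\ \text{ for the operator,}\qquad(c-sn,\,n,\,q)^T\ \text{ for its inverse.}$$

If (i) holds on $\Lambda$, then $|n_\alpha|\ge\delta'/(\sqrt2\|T\|)$ for all $\alpha\in\mathcal A$, so $n$ is an invertible diagonal operator.

If (ii) holds on $\Lambda$, then $q$ sends the orthonormal basis of $\mathcal K$ to orthogonal vectors with norms in $[\delta'/\sqrt2,\|T^{-1}\|]$. So $q^*q$ is an invertible diagonal operator, and $q^\sharp=(q^*q)^{-1}q^*$ is a bounded left inverse of $q$. Conjugate with $\Theta_{23}(y)$, $y=(n-1)q^\sharp$. Again the first columns are affected only by the row operation, which subtracts $y\cdot$(row 3) from row 2. The column $(0,1,0)^T$ is unchanged, and the $(2,1)$ entry of the inverse becomes $n-yq=n-(n-1)=1$.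

In both cases $T$ is similar to an operator satisfying the hypotheses of Proposition 4, so $T$ is a product of four involutions. This proves (A), and with it Theorem 2. $\square$

## 6. Unimodular scalar plus $K$: perturbing the bilateral shift, proof of (B)

Let $T=\lambda+K$ be invertible with $K\in\mathcal J$ and $|\lambda|=1$. If $K=0$, Step 1 of Section 1 does it: $\lambda=U\cdot(\lambda B)$ and $\lambda B\sim B$. For general $K$ we still write $T=U\cdot BT$ and hope that $BT\sim B$. One would first try to arrange that $BT$ is, up to similarity, a small perturbation of $B$, and then argue that a small perturbation of $B$ is similar to $B$. The second half is false as it stands: for small $t>0$ the operator $(1+t)B$ is close to $B$, but its spectrum lies on the circle of radius $1+t$, so it is not similar to $B$. Nor does (T2) help with $BY-YB=W$, since it needs disjoint spectra. What we can arrange, because $K\in\mathcal J$, is a perturbation that is small *and* decays rapidly as $|k|\to\infty$ along the summands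 $H_k$. That turns out to be enough.

Let $c:=(1+\|T\|)(1+2\|T^{-1}\|)$, and fix $\eta>0$ with
$$2\eta\le\frac1{2\|T^{-1}\|}\qquad\text{and}\qquad\frac{20}3\,c\,\eta\le\frac14 .$$

**Step 1: a block decomposition in which $K$ decays.** For each $\epsilon>0$ there is $F$ with $\dim F<\kappa$ and $\|KP_{F^\perp}\|,\|K^*P_{F^\perp}\|\le\epsilon$. Indeed, take $A\in\mathcal J_0$ with $\|K-A\|\le\epsilon$ and $F=\overline{\operatorname{ran}A+\operatorname{ran}A^*}$. Then $F^\perp\subset\ker A\cap\ker A^*$, so $KP_{F^\perp}=(K-A)P_{F^\perp}$ and $K^*P_{F^\perp}=(K-A)^*P_{F^\perp}$. Let $F_k$ be such a space for $\epsilon=\eta16^{-k}$, $k\ge1$.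

Well-order $\mathbb Z\times\kappa$ in type $\kappa$ and choose, by transfinite induction, an orthonormal family $(x_{k,\alpha})_{k\in\mathbb Z,\,\alpha<\kappa}$ with $x_{k,\alpha}\in F_{|k|}^\perp$ for $k\ne0$. At each stage the vector must avoid a space of dimension $<\kappa$, so the choice is possible. For $k\ne0$ let $H_k$ be the closed span of $\{x_{k,\alpha}\}_\alpha$; then $H_k\subset F_{|k|}^\perp$. Let $H_0=\big(\bigoplus_{k\ne0}H_k\big)^\perp$, which contains all $x_{0,\alpha}$. So $H=\bigoplus_{k\in\mathbb Z}H_k$ with all $\dim H_k=\kappa$. Identify all $H_k$ unitarily with one space.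

Let $T'$ be the compression of $T$ to $H_0$, let $T_0=\bigoplus_kA_k$ with $A_0=T'$ and $A_k=\lambda$ for $k\ne0$, and put $\Delta=T-T_0$. The blocks of $\Delta$ are those of $K$, except that $\Delta_{00}=0$. With $P_i$ the projection onto $H_i$, we have $\|P_iKP_j\|\le\|KP_j\|\le\eta16^{-|j|}$ if $j\ne0$, and $\|P_iKP_j\|\le\|K^*P_i\|\le\eta16^{-|i|}$ if $i\neq0$. Hence
$$\|\Delta_{ij}\|\le\eta\,16^{-\max(|i|,|j|)}\le\eta\,4^{-|i|-|j|}. \tag{6}$$

We shall use twice that a block operator with $\|M_{ij}\|\le u_iu_j$ has norm at most $\sum u_i^2$, because $|\langle Mx,y\rangle|\le\sum_iu_i\|y_i\|\sum_ju_j\|x_j\|\le\big(\sum_iu_i^2\big)\|x\|\|y\|$. Here it gives $\|\Delta\|\le\eta\sum_i16^{-|i|}=\frac{17}{15}\eta\le2\eta$. So $\|T^{-1}\Delta\|\le\frac12$, and $T_0=T(1-T^{-1}\Delta)$ is invertible with $\|T_0^{-1}\|\le2\|T^{-1}\|$. Its direct summand $T'$ is therefore invertible, with $\|T'\|\le\|T\|$ and $\|T'^{-1}\|\le2\|T^{-1}\|$.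

**Step 2: reduction to a perturbed shift.** Let $U,B$ be the shifts of Section 1 for this decomposition; by (1) each is a product of two involutions. As $T=U\cdot BT$, it suffices to show $BT\sim B$. We first conjugate $BT_0$ exactly to $B$; this is where the block $T'$, which need not be close to $\lambda$, is absorbed. Let $\Gamma=\bigoplus_k\Gamma_k$ with
$$\Gamma_k=\lambda^k\ (k<0),\qquad\Gamma_k=\lambda^{k-1}T'\ (k\ge0).$$
Then $\Gamma_{k-1}A_k\Gamma_k^{-1}=1$ for all $k$. For $k<0$ it is $\lambda^{k-1}\lambda\lambda^{-k}=1$; for $k=0$ it is $\lambda^{-1}T'\cdot(\lambda^{-1}T')^{-1}=1$; for $k\ge1$ it is $\lambda^{k-2}T'\,\lambda\,(\lambda^{k-1}T')^{-1}=1$. Since $BT_0$ maps $H_k$ to $H_{k-1}$ by $A_k$, this says $\Gamma BT_0\Gamma^{-1}=B$. As $|\lambda|=1$, $\|\Gamma\|\le1+\|T\|$ and $\|\Gamma^{-1}\|\le1+2\|T^{-1}\|$, so $\|\Gamma\|\|\Gamma^{-1}\|\le c$. Hence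
$$\Gamma BT\Gamma^{-1}=B+Q,\qquad Q=\Gamma B\Delta\Gamma^{-1},\qquad Q_{ij}=\Gamma_i\Delta_{i+1,j}\Gamma_j^{-1},$$
and by (6), with $|i+1|\ge|i|-1$,
$$\|Q_{ij}\|\le c\eta\,4^{-|i+1|-|j|}\le4c\eta\,4^{-|i|-|j|}.$$
Let $D=\bigoplus_k2^{-|k|}1_{H_k}$. Then $Q=DqD$, where $\|q_{ij}\|=2^{|i|+|j|}\|Q_{ij}\|\le4c\eta\,2^{-|i|-|j|}$. So $q$ is bounded with $\|q\|\le4c\eta\sum_i4^{-|i|}=\frac{20}3c\eta\le\frac14$.

**Step 3: a norm adapted to the shift.** We look for an invertible $W$ with $(B+Q)W=WB$, that is, $BW-WB=-QW$. Telescoping suggests solving $BY-YB=-QY'$ by $Y=-\sum_{k\ge0}B^{-k-1}QY'B^k$. Already for $Y'=1$ the terms do not decay in norm, since $B$ is unitary and $\|B^{-k-1}QB^k\|=\|Q\|$. But the factors $D$ on both sides of $Q=DqD$ make the series converge weakly: a given vector, moved along by $B^k$, spends little time in the region where $D$ is large. To measure this, put for $\Phi\in\mathcal B(H)$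
$$\|\Phi\|_s=\sup_{\|x\|\le1}\Big(\sum_{k\in\mathbb Z}\|\Phi B^kx\|^2\Big)^{1/2}\in[0,\infty].$$
For example, $\|D\|_s^2=\frac53$: as $(B^kx)_j=x_{j+k}$, we have $\sum_k\|DB^kx\|^2=\sum_j4^{-|j|}\sum_k\|x_{j+k}\|^2=\frac53\|x\|^2$. On the other hand, $\|1\|_s=\infty$.

**Step 4: the operator $\mathcal L$.** We solve the equation $BY-YB=-Dq\Phi$ when $\|\Phi\|_s<\infty$, and estimate the solution in two ways. Define
$$\mathcal L(\Phi)=-\sum_{k\ge0}B^{-k-1}Dq\Phi B^k .$$
The sum converges weakly, because $B$ is unitary, $D$ is self-adjoint, and by Cauchy–Schwarz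
$$\sum_{k\ge0}|\langle B^{-k-1}Dq\Phi B^kx,y\rangle|=\sum_{k\ge0}|\langle q\Phi B^kx,DB^{k+1}y\rangle|\le\|q\|\,\|\Phi\|_s\,\|D\|_s\,\|x\|\,\|y\| .$$
Therefore
$$\|\mathcal L(\Phi)\|\le\|q\|\,\|D\|_s\,\|\Phi\|_s. \tag{7}$$
Next, $B\mathcal L(\Phi)=-\sum_{k\ge0}B^{-k}Dq\Phi B^k$ and $\mathcal L(\Phi)B=-\sum_{k\ge1}B^{-k}Dq\Phi B^k$, so
$$B\mathcal L(\Phi)-\mathcal L(\Phi)B=-Dq\Phi. \tag{8}$$
To iterate, we need $\|\cdot\|_s$ to be under control again. The operator $\mathcal L(\Phi)$ itself need not have finite $\|\cdot\|_s$, but $D\mathcal L(\Phi)$ does. Indeed $DB^{-k-1}D$ maps $H_j$ to $H_{j+k+1}$ with weight $2^{-|j|-|j+k+1|}$, so $\|DB^{-k-1}D\|\le2^{-k-1}$ and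
$$\|D\mathcal L(\Phi)B^lx\|\le\|q\|\sum_{k\ge0}2^{-k-1}\|\Phi B^{k+l}x\|\qquad(l\in\mathbb Z).$$
The right side is $\|q\|$ times the convolution of a sequence with $\ell^1$-norm $\sum_{k\ge0}2^{-k-1}=1$ (reflected) with the sequence $(\|\Phi B^lx\|)_{l\in\mathbb Z}$, whose $\ell^2$-norm is at most $\|\Phi\|_s\|x\|$. By Young's inequality,
$$\|D\mathcal L(\Phi)\|_s\le\|q\|\,\|\Phi\|_s. \tag{9}$$

**Step 5: summing the iteration.** Put $Y_0=1$, $\Phi_0=D$, and for $j\ge0$
$$Y_{j+1}=\mathcal L(\Phi_j),\qquad\Phi_{j+1}=DY_{j+1},$$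
so $\Phi_j=DY_j$ for all $j\ge0$. By (9), $\|\Phi_j\|_s\le\|q\|^j\|D\|_s$, and then by (7), $\|Y_{j+1}\|\le\|q\|^{j+1}\|D\|_s^2$. Hence $W:=\sum_{j\ge0}Y_j$ converges in norm, and since $\|q\|\le\frac14$,
$$\|W-1\|\le\frac53\cdot\frac{\|q\|}{1-\|q\|}\le\frac59<1 .$$
So $W$ is invertible. By (8), $BY_{j+1}-Y_{j+1}B=-Dq\Phi_j=-DqDY_j=-QY_j$. Summing over $j\ge0$ and using $BY_0-Y_0B=0$,
$$BW-WB=-QW,\qquad\text{i.e.}\qquad(B+Q)W=WB .$$
Therefore $BT\sim B+Q\sim B$ is a product of two involutions, and $T=U\cdot BT$ is a product of four. This proves (B), and with (A) and (C) it completes the proof of Theorem 3. $\blacksquare$
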